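\title{Irrational Hilbert series of Chow groups on the stack of prestable rational curves}

\begin{abstract}
Let $U$ be an open union of strata in the stack $\mathfrak M_{0,n}$ of prestable curves of genus $0$ with $n$ markings, and let $H_U$ be the Hilbert series of its Chow groups with $\mathbb Q$-coefficients. We show that $H_U$ need not be a rational function, for any $n\ge 0$: on the locus of star-shaped curves it is the generating function of partitions plus an explicit rational function, and $H_{\mathfrak M_{0,n}}$ itself is never rational. On the other hand, $H_U$ is rational if the number of components with a single special point is bounded on $U$, and if the dual graphs have bounded diameter, then $H_U$ is rational exactly when $U$ is of finite type. All results rest on a formula for $H_U$ as a sum over dual graphs in which no two stable vertices are adjacent.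
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
Fix an algebraically closed field $K$ and an integer $n\ge 0$. A \emph{prestable curve} of genus $0$ with $n$ markings is a connected nodal curve of arithmetic genus $0$, that is, a tree of projective lines, together with $n$ distinct labeled smooth points. In contrast with stable curves, a component may carry fewer than three special points (nodes and markings). The moduli stack $\mathfrak M_{0,n}$ of such curves is smooth and locally of finite type. It is not of finite type, because the number of components is unbounded.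

The \emph{dual graph} of a curve has a vertex for each component, an edge for each node and a leg labeled $i$ for the $i$-th marking. It is a finite tree with $n$ labeled legs, every such tree occurs, and we call these trees simply \emph{graphs}. The curves with dual graph isomorphic to $\Gamma$ form a locally closed substack $\mathfrak M^\Gamma$, the \emph{stratum} of $\Gamma$. Its codimension is the number $e(\Gamma)$ of edges, and the strata partition $\mathfrak M_{0,n}$. We write $\Gamma\in U$ for $\mathfrak M^\Gamma\subset U$.

For an open substack $U\subset\mathfrak M_{0,n}$, let $\mathrm{CH}^d(U)$ be the Chow group of codimension $d$ with $\mathbb Q$-coefficients (Section~\ref{sec:chow}). It is finite-dimensional, and we put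
\[
H_U(t)=\sum_{d\ge0}\dim_{\mathbb Q}\mathrm{CH}^d(U)\,t^d .
\]
The following question is posed by Bae and Schmitt \cite{BS}: \emph{if $U\subset\mathfrak M_{0,n}$ is an open substack that is a union of strata, is $H_U$ the expansion at $t=0$ of a rational function?}

The simplest cases suggest that it is. A component with one or two special points has a one-dimensional torus of automorphisms and behaves like $B\mathbb G_m$, whose Chow ring $\mathbb Q[x]$ has Hilbert series $1/(1-t)$. A single stratum has as Chow ring the invariants of a finite group in a polynomial ring, and such a ring has a rational Hilbert series. If $U$ is of finite type, that is, a union of finitely many strata, then $H_U$ is rational (Theorem~\ref{thm:leaves}). Infinitely many strata need not spoil this: for the locus in $\mathfrak M_{0,2}$ of chains of lines with a marking at each end, the contributions of the strata form a geometric series with sum $1/(1-2t)$ (Example~\ref{ex:chains}). Trees, however, grow not only in length but also in width. When $m$ unmarked lines are attached to one central line, the symmetric group $\mathfrak S_m$ permutes them,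 the stratum contributes the ring of symmetric polynomials in $m$ variables, and the sum over $m$ counts partitions.

\subsection{Results}
The \emph{valence} $n(v)$ of a vertex $v$ is the number of edges and legs at $v$. We call $v$ a \emph{leaf} if $n(v)=1$, \emph{bivalent} if $n(v)=2$, \emph{unstable} if $n(v)\le2$ and \emph{stable} if $n(v)\ge3$. Valence $0$ occurs only for the one-vertex graph $\bullet$ with $n=0$. Let $\nu_1(\Gamma)$ and $\nu_2(\Gamma)$ be the numbers of leaves and of bivalent vertices of $\Gamma$. The \emph{star} $S_m$ $(m\ge0)$ consists of a central vertex that carries all $n$ legs and is joined to $m$ further vertices without legs. Let $U_*\subset\mathfrak M_{0,n}$ be the union of the strata of all stars, and let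
\[
P(t)=\prod_{d\ge1}\frac1{1-t^d}.
\]

\begin{theorem}\label{thm:stars}
The substack $U_*$ is open, and
\[
H_{U_*}=\begin{cases}
P & (n\ge3),\\[2pt]
P+\frac{t}{1-t} & (n=2),\\[2pt]
P+\frac{t}{(1-t)^2} & (n=1),\\[2pt]
P+\frac{t^2(1+t^2)}{(1-t)(1-t^2)^2} & (n=0).
\end{cases}
\]
None of these series is rational.
\end{theorem}

So the answer to the question is no, for every $n\ge0$. In the next two theorems $U\subset\mathfrak M_{0,n}$ is an open union of strata.

\begin{theorem}\label{thm:leaves}
If $\nu_1$ is bounded on $U$, then $H_U$ is rational, with poles only at zeros of polynomials $1-t^i$ and $1-2t^i$. If $U$ is of finite type, all poles are roots of unity.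
\end{theorem}

\begin{theorem}\label{thm:diameter}
The function $\nu_1$ is unbounded on $U$ if and only if $U\supseteq U_*$. If the diameters of the graphs in $U$ are bounded, then
\[
H_U\text{ is rational}\iff U\text{ is of finite type}\iff U\not\supseteq U_*,
\]
and if $H_U$ is not rational, the unit circle is its natural boundary.
\end{theorem}

For the whole stack, let $\mu$ be the M\"obius function and put
\[
B(t,x)=t\sum_{n\ge0}H_{\mathfrak M_{0,n+1}}(t)\frac{x^n}{n!},\qquad \beta(t)=B(t,0),\qquad N_k(a)=\frac1k\sum_{d\mid k}\mu(k/d)\,a^d .
\]
Powers such as $(1+t^ky)^{N_k(1/t)}$ denote the binomial series $\sum_c\binom{N_k(1/t)}{c}t^{kc}y^c$, whose coefficients are polynomials in $t$ because $N_k$ has degree $k$.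

\begin{theorem}\label{thm:whole}
In $\mathbb Q[[t,x]]$ and $\mathbb Q[[t]]$, respectively,
\begin{align}
B(t,x)&=\frac{t}{1-t}\,\bigl(1+t(x+B(t,x))\bigr)^{1/t}\prod_{k\ge2}\bigl(1+t^k\beta(t^k)\bigr)^{N_k(1/t)},\label{eq:B}\\
H_{\mathfrak M_{0,0}}&=\frac{\beta(1+t\beta)}{t(1+t)}-\frac{\beta^2}{2t}+\frac{\beta(t^2)}{2t},\label{eq:H0}
\end{align}
and $H_{\mathfrak M_{0,n}}$ is not rational for any $n\ge0$.
\end{theorem}

We do not settle the case of a general $U\supseteq U_*$ of unbounded diameter other than $\mathfrak M_{0,n}$ itself.

All four theorems are deduced from one formula for $H_U$, Theorem~\ref{thm:formula}. Section~\ref{sec:small} shows its mechanism on two small examples, and Section~\ref{sec:formula} proves it. Sections~\ref{sec:stars}--\ref{sec:diameter} prove Theorems~\ref{thm:stars}--\ref{thm:diameter}. The functional equations of Theorem~\ref{thm:whole} are obtained in Section~\ref{sec:functional} by counting points over finite fields, and the irrationality is obtained in Section~\ref{sec:singularity} from a branch point on the circle of convergence.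

\section{Background}\label{sec:background}

\subsection{Local structure of the boundary}\label{sec:local}
An edge consists of two half-edges, one at each end, and we count legs as half-edges too; $H(v)$ is the set of half-edges at $v$, so $n(v)=|H(v)|$. Automorphisms of a graph fix every leg. For a set $F$ of edges, $\Gamma/F$ is the graph obtained by contracting the edges in $F$. We use the standard local description (Deligne--Mumford). Near a curve with dual graph $\Gamma$, a smooth chart of $\mathfrak M_{0,n}$ carries functions $t_e$, one for each edge $e$ of $\Gamma$, that are part of a regular system of coordinates. The node $e$ persists exactly on $\{t_e=0\}$, and at a point where exactly the $t_e$ with $e\in F$ are nonzero the dual graph is $\Gamma/F$. For $e=(h,h')$, the normal line of $\{t_e=0\}$ is $T_h\otimes T_{h'}$, where $T_h$ is the tangent line of the branch $h$ at the node. We write $\psi_h=c_1(T_h^\vee)$.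

The graphs that occur near a point of $\mathfrak M^\Gamma$ are thus exactly the contractions of $\Gamma$, so \emph{a union of strata is open if and only if its set of graphs is closed under edge contraction}.

\subsection{Chow groups}\label{sec:chow}
We use Kresch's Chow groups of algebraic stacks, with $\mathbb Q$-coefficients and graded by codimension. The following standard properties are needed, for smooth stacks of finite type over $K$ with affine stabilizers.
\begin{enumerate}
\item[(C1)] \emph{Excision.} If $i\colon Z\to X$ is closed and smooth of codimension $c$, then $\mathrm{CH}^{*-c}(Z)\to \mathrm{CH}^*(X)\to \mathrm{CH}^*(X\setminus Z)\to0$ is exact. For any closed $Z$, restriction $\mathrm{CH}^d(X)\to \mathrm{CH}^d(X\setminus Z)$ is surjective, and it is bijective if $Z$ has codimension $>d$.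
\item[(C2)] \emph{Self-intersection.} If $Z$ in (C1) has normal bundle $\mathcal N$, then $i^*i_*$ is multiplication by the Euler class $c_c(\mathcal N)$.
\item[(C3)] Pullback along an $\mathbb A^1$-bundle is an isomorphism, and $\mathrm{CH}^*(Z\times B\mathbb G_m)=\mathrm{CH}^*(Z)[x]$, where $x$ is the first Chern class of the character of weight $1$.
\item[(C4)] If $\pi\colon Y\to X$ is a torsor under a finite group $A$, then $\pi^*$ identifies $\mathrm{CH}^*(X)$ with $\mathrm{CH}^*(Y)^A$, since $\pi_*\pi^*=|A|$ and $\pi^*\pi_*=\sum_{g\in A}g^*$.
\item[(C5)] $\mathrm{CH}^*(BPGL_2)=\mathbb Q[c_2]$ with $\deg c_2=2$.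
\end{enumerate}
For an open $U\subset\mathfrak M_{0,n}$, let $U^{\le e}\subset U$ be the open substack of finite type of curves with at most $e$ nodes. One defines $\mathrm{CH}^d(U)=\mathrm{CH}^d(U^{\le e})$ for any $e\ge d$. By (C1) this does not depend on $e$, because $U\setminus U^{\le e}$ has codimension at least $e+1$.

\begin{lemma}\label{lem:split}
Let $Z\subset X$ be closed and smooth of codimension $c$. If multiplication by the Euler class of the normal bundle is injective on $\mathrm{CH}^*(Z)$, then $0\to \mathrm{CH}^{*-c}(Z)\to \mathrm{CH}^*(X)\to \mathrm{CH}^*(X\setminus Z)\to0$ is exact.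
\end{lemma}

\begin{proof}
By (C2), $i^*i_*$ is injective, so $i_*$ is injective; the rest is (C1).
\end{proof}

\subsection{Smooth pointed lines}\label{sec:smooth}
The stack of smooth rational curves with $j$ markings is as follows. For $j\ge3$ it is the variety $M_{0,j}$, an open subset of $\mathbb A^{j-3}$; products of such varieties are again open in an affine space, so their Chow ring is $\mathbb Q$ by (C1) and (C3). For $j=2$ it is $B\mathbb G_m$; the torus acts on the tangent lines at $0$ and $\infty$ with weights $1$ and $-1$, so the Chow ring is $\mathbb Q[\psi_1]$ and $\psi_2=-\psi_1$. For $j=1$ it is $B(\mathbb G_a\rtimes\mathbb G_m)$; the map $B\mathbb G_m\to B(\mathbb G_a\rtimes\mathbb G_m)$ is an $\mathbb A^1$-bundle and $z\mapsto az+b$ acts on the tangent line at $\infty$ by $a^{-1}$, so the Chow ring is $\mathbb Q[\psi_1]$. For $j=0$ it is $BPGL_2$.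

Accordingly, for a graph $\Gamma\ne\bullet$ let $R_\Gamma$ be the graded $\mathbb Q$-algebra generated by symbols $\psi_h$ of degree $1$, for the half-edges $h$ at unstable vertices, modulo $\psi_{h_1}+\psi_{h_2}=0$ for each bivalent vertex with half-edges $h_1,h_2$. Choosing one half-edge $h$ at each unstable vertex $v$ and putting $x_v=\psi_h$, we have $R_\Gamma=\mathbb Q[x_v: v\text{ unstable}]$. The group $\operatorname{Aut}\Gamma$ permutes the $\psi_h$, so it permutes the $x_v$ up to sign, with no sign for leaves. Put $R_\bullet=\mathbb Q[c_2]$.

\subsection{Traces and orbits}\label{sec:traces}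
If a finite group $A$ acts on a graded vector space $V=\bigoplus V^d$ with finite-dimensional pieces, put $\operatorname{Tr}_t(g|V)=\sum_d\operatorname{Tr}(g|V^d)t^d$. Graded traces multiply under tensor products, and averaging over $A$ gives the Hilbert series of the invariants:
\begin{equation}\label{eq:molien}
\operatorname{Hilb}(V^A)=\frac1{|A|}\sum_{g\in A}\operatorname{Tr}_t(g|V).
\end{equation}
On a symmetric algebra, $\operatorname{Tr}_t(g|\operatorname{Sym}W)=1/\det(1-tg|W)$. If $g$ permutes $c$ basis vectors cyclically up to sign and $g^c=\varepsilon=\pm1$ on them, its eigenvalues are the roots of $y^c=\varepsilon$ and the determinant is $1-\varepsilon t^c$. Hence, for $\Gamma\neq\bullet$ and $g\in\operatorname{Aut}\Gamma$,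
\begin{equation}\label{eq:traceR}
\operatorname{Tr}_t(g|R_\Gamma)=\prod_{O}\frac1{1-\varepsilon_Ot^{|O|}},
\end{equation}
where $O$ runs over the $\langle g\rangle$-orbits of unstable vertices, and $\varepsilon_O=-1$ if the vertices $v\in O$ are bivalent and $g^{|O|}$ exchanges the two half-edges at $v$, while $\varepsilon_O=1$ otherwise.

We shall often pass between a sum over isomorphism classes and a sum over fixed points. Let $A$ act on a set $X$ with stabilizers $A_x$, and let $w(x,g)$ be defined for $gx=x$, with $w(ax,aga^{-1})=w(x,g)$. An orbit has $|A|/|A_x|$ points, each with the same value of $\sum_{g\in A_x}w(x,g)$, so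
\begin{equation}\label{eq:orbit}
\sum_{[x]\in X/A}\frac1{|A_x|}\sum_{g\in A_x}w(x,g)=\frac1{|A|}\sum_{g\in A}\ \sum_{x\,:\,gx=x}w(x,g),
\end{equation}
provided the sums converge $t$-adically.

\section{Two small examples}\label{sec:small}

The plan for computing $H_U$ is to remove closed substacks one at a time and to apply Lemma~\ref{lem:split}. The first example shows why the Euler class can be a nonzerodivisor; the second shows when it is not.

\begin{example}\label{ex:smallstars}
Let $n=3$ and let $U_m$ be the union of the strata of $S_0,\dots,S_m$. Then $U_0=M_{0,3}$ is a point and $H_{U_0}=1$. The stratum of $S_1$ is the divisor $M_{0,4}\times B(\mathbb G_a\rtimes\mathbb G_m)$ in $U_1$, with Chow ring $\mathbb Q[x]$. Its normal bundle has first Chern class $-\psi_h-x$, where $\psi_h$ comes from $\mathrm{CH}^1(M_{0,4})=0$. Multiplication by $-x$ is injective, so $H_{U_1}=1+\frac{t}{1-t}$. The stratum of $S_2$ is closed of codimension $2$ in $U_2$. Ordering the two unmarked lines gives the double cover $M_{0,5}\times B(\mathbb G_a\rtimes\mathbb G_m)^2$, so the Chow ring is $\mathbb Q[x_1,x_2]^{\mathfrak S_2}=\mathbb Q[x_1+x_2,\,x_1x_2]$,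 and the Euler class is $x_1x_2\neq0$. Therefore
\[
H_{U_2}=1+\frac{t}{1-t}+\frac{t^2}{(1-t)(1-t^2)}=\frac1{(1-t)(1-t^2)},
\]
the generating function of partitions into parts of size at most $2$. The torus of automorphisms of an unstable component acts nontrivially on the smoothing direction of its node, and this makes the Euler class a nonzerodivisor.
\end{example}

\begin{example}\label{ex:M04}
Let $U=\overline M_{0,4}\cong\mathbb P^1$, open in $\mathfrak M_{0,4}$. It consists of $M_{0,4}$ and three points. Adding up the strata would give $1+3t$, whereas $H_U=1+t$. Here each node joins two stable components, no torus acts, and the Euler class lies in $\mathrm{CH}^1(\text{point})=0$.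
\end{example}

The remedy is to cut $U$ only along nodes that lie on an unstable component. Nodes between stable components are left free to smooth, so the pieces are larger than strata and contain open subsets of products of spaces $\overline M_{0,j}$ as factors.

\section{A formula for the Hilbert series}\label{sec:formula}

An edge is \emph{stable} if both of its ends are stable, and \emph{unstable} otherwise. A graph is \emph{reduced} if it has no stable edge. Contracting a stable edge creates a vertex of valence at least $4$ and changes no other valence, so every other edge remains stable or unstable as it was. Hence the graph $G(\Gamma)$ obtained from $\Gamma$ by contracting all stable edges is reduced (Figure~\ref{fig:reduce}).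

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[line width=2pt] (0,0)--(1.2,0);
\draw (1.2,0)--(2.2,0.6);
\draw (1.2,0)--(2.2,-0.6)--(3.2,-0.6);
\draw (0,0)--(-0.6,0.5) node[left]{$1$};
\draw (0,0)--(-0.6,-0.5) node[left]{$2$};
\fill (0,0) circle (3pt) (1.2,0) circle (3pt);
\filldraw[fill=white] (2.2,0.6) circle (3pt) (2.2,-0.6) circle (3pt) (3.2,-0.6) circle (3pt);
\node at (1.2,-1.3){$\Gamma$};
\draw (6.5,0)--(7.5,0.6);
\draw (6.5,0)--(7.5,-0.6)--(8.5,-0.6);
\draw (6.5,0)--(5.9,0.5) node[left]{$1$};
\draw (6.5,0)--(5.9,-0.5) node[left]{$2$};
\fill (6.5,0) circle (3pt);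
\filldraw[fill=white] (7.5,0.6) circle (3pt) (7.5,-0.6) circle (3pt) (8.5,-0.6) circle (3pt);
\node at (7.2,-1.3){$G(\Gamma)$};
\end{tikzpicture}
\caption{A graph $\Gamma$ with two legs and the reduced graph $G(\Gamma)$ obtained by contracting its only stable edge (thick). Stable vertices are black, unstable vertices white. The graph $\Gamma$ corresponds to one of the three boundary points of the space $\overline M_{0,4}$ attached to the black vertex of $G(\Gamma)$.}\label{fig:reduce}
\end{figure}

Let $G$ be reduced, and let $\overline M_G=\prod_{v\text{ stable}}\overline M_{0,H(v)}$ be the product of the moduli spaces of stable curves with markings indexed by $H(v)$ (a point if $G$ has no stable vertex). A stratum $s$ of $\overline M_G$ is a choice, for each stable $v$, of a tree with stable vertices and leg set $H(v)$. Inserting these trees into $G$ gives a graph $\Gamma(G,s)$ with $e(G)+\operatorname{codim}s$ edges, and the graphs so obtained are exactly the $\Gamma$ with $G(\Gamma)\cong G$. For an open union of strata $U$, let $W_G=W_G^U\subset\overline M_G$ be the union of the $s$ with $\Gamma(G,s)\in U$. It is stable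 under $\operatorname{Aut}G$, and it is open because $U$ is closed under contraction.

\begin{theorem}\label{thm:formula}
For every open union of strata $U\subset\mathfrak M_{0,n}$,
\[
H_U(t)=\sum_{G\in U\ \mathrm{reduced}}t^{e(G)}\operatorname{Hilb}\Bigl(\bigl(\mathrm{CH}^*(W_G)\otimes R_G\bigr)^{\operatorname{Aut}G}\Bigr).
\]
\end{theorem}

The term of $G=\bullet$ is $1/(1-t^2)$. Each $\mathrm{CH}^*(W_G)$ is finite-dimensional, by (C1) and Section~\ref{sec:smooth}, since $W_G$ has finitely many strata.

\begin{example}\label{ex:chains}
For $n=2$ let $C_r$ be the chain of $r\ge1$ bivalent vertices with a leg at each end. It is reduced, has $r-1$ edges, no stable vertex and no automorphism, so it contributes $t^{r-1}/(1-t)^r$. The union of the strata of all $C_r$ is open, not of finite type, and has Hilbert series $\sum_{r\ge1}t^{r-1}(1-t)^{-r}=1/(1-2t)$.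
\end{example}

To prove the theorem we need a filtration of $U$ by open substacks whose steps are disjoint unions of the loci $\{G(\Gamma)\cong G\}$. It must come from an invariant that is constant under contraction of stable edges and drops under contraction of unstable ones. The number of unstable edges will not do: if a trivalent vertex has two stable edges and one edge to a leaf, contracting the latter destroys one unstable edge and creates two. The pair $\nu=(\nu_1,\nu_2)$, ordered lexicographically, works.

\begin{lemma}\label{lem:order}
For every set $F$ of edges of $\Gamma$ we have $\nu(\Gamma/F)\le\nu(\Gamma)$, with equality if and only if all edges in $F$ are stable.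
\end{lemma}

\begin{proof}
Contracting one edge whose ends have valences $a\le a'$ replaces them by one vertex of valence $a+a'-2$. If $(a,a')=(1,1)$, then $\nu_1$ drops by $2$. If $a=1$ and $a'\ge3$, the new valence is at least $2$ and $\nu_1$ drops by $1$. If $(a,a')=(1,2)$, or $a=2$, the new vertex has the valence of the other end of a bivalent vertex, so $\nu_1$ is unchanged and $\nu_2$ drops by $1$. If $a\ge3$, nothing changes. So a single contraction never raises $\nu$, and it lowers $\nu$ exactly when the edge is unstable. If $F$ contains an unstable edge, contract it first to get a strict inequality. If all edges of $F$ are stable, they remain stable as we contract them one by one.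
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:formula}]
Assume first that $U$ is of finite type.

\emph{The pieces.} For a value $\lambda$ of $\nu$, let $U_{\le\lambda}$ and $U_{<\lambda}$ be the unions of the strata of $U$ with $\nu\le\lambda$ and $\nu<\lambda$. Both are open by Lemma~\ref{lem:order}. Let $X_\lambda=U_{\le\lambda}\setminus U_{<\lambda}$, and take a chart near a point of $X_\lambda$ with graph $\Gamma$. By the lemma, a point of the chart with graph $\Gamma/F$ lies in $X_\lambda$ if and only if $F$ consists of stable edges. Thus $X_\lambda$ is cut out by $t_e=0$ for all unstable edges $e$, it is smooth of local codimension $e(G(\Gamma))$, and $G(\Gamma/F)=G(\Gamma)$ along it. Hence $X_\lambda=\bigsqcup_GX_G$ is a disjoint union of open and closed substacks, where $X_G$ is the union of the strata of the $\Gamma\in U$ with $G(\Gamma)\cong G$ and $G$ runs over the reduced graphs with $\nu(G)=\lambda$. Since $\Gamma\in U$ implies $G(\Gamma)\in U$, the piece $X_G$ is nonempty exactly when $G\in U$.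

\emph{The Chow ring of $X_G$.} For $G=\bullet$ we have $X_G=BPGL_2$ and (C5) applies. Let $G\neq\bullet$. Over $X_G$ the unstable nodes all persist, so they form a finite \'etale cover of degree $e(G)$. Normalize the universal curve along them. The connected components of the result, with the markings and the preimages of the nodes, form a graph isomorphic to $G$, and the choices of an isomorphism form an $\operatorname{Aut}(G)$-torsor $Y_G\to X_G$. A point of $Y_G$ is a tuple $(C_v)_{v}$ of curves with markings $H(v)$, where $C_v$ is smooth for unstable $v$ and stable for stable $v$, such that the curve glued according to $G$ lies in $U$; conversely, gluing sections recovers a family over $X_G$ from such a tuple of families. The condition concerns only the stable vertices, so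
\[
Y_G=W_G\times\prod_{v\text{ leaf}}B(\mathbb G_a\rtimes\mathbb G_m)\times\prod_{v\text{ bivalent}}B\mathbb G_m .
\]
By (C3) and Section~\ref{sec:smooth}, $\mathrm{CH}^*(Y_G)=\mathrm{CH}^*(W_G)\otimes R_G$, equivariantly, with the symbols $\psi_h$ equal to the classes $\psi_h$. By (C4), $\mathrm{CH}^*(X_G)$ is the subring of $\operatorname{Aut}G$-invariants.

\emph{The Euler class.} On $Y_G$ the edges of $G$ are labeled, and the normal bundle of $X_G$ pulls back to $\bigoplus_{e=(h,h')}T_h\otimes T_{h'}$, with Euler class $\prod_{e}(-\psi_h-\psi_{h'})$. Fix an edge $e=(h,h')$. Since $G$ is reduced, one end $v$ of $e$, say that of $h$, is unstable and $\psi_h=\pm x_v$. Since $G$ is a tree, the other end $w$ is a different vertex, so $\psi_{h'}$ is either $\pm x_w$ or a class from $\mathrm{CH}^1(W_G)$. The factor of $e$ is therefore a polynomial of degree $1$ in $x_v$ with leading coefficient $\pm1$ over the ring $\mathrm{CH}^*(W_G)[x_w:w\ne v]$, and such a polynomial is a nonzerodivisor over any ring. So the Euler class is a nonzerodivisor in $\mathrm{CH}^*(Y_G)$, and hence in the subring $\mathrm{CH}^*(X_G)$. (For $G=\bullet$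 the Euler class is the empty product $1$.)

\emph{Summation.} Lemma~\ref{lem:split}, applied to the components of $X_\lambda$, gives exact sequences
\[
0\to\bigoplus_{\nu(G)=\lambda}\mathrm{CH}^{*-e(G)}(X_G)\to \mathrm{CH}^*(U_{\le\lambda})\to \mathrm{CH}^*(U_{<\lambda})\to0 .
\]
Only finitely many $\lambda$ occur, and adding up dimensions gives the formula.

\emph{General $U$.} To compare the coefficients of $t^d$, apply the formula to $U^{\le d}$. Graphs $G$ with $e(G)>d$ contribute to neither side. For $e(G)\le d$, the complement of $W_G^{U^{\le d}}$ in $W_G^U$ is a union of strata $s$ with $e(G)+\operatorname{codim}s>d$. By (C1), restriction is an equivariant isomorphism on $\mathrm{CH}^i$ for $i\le d-e(G)$, and only these $i$ enter the coefficient of $t^d$.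
\end{proof}

\section{Stars}\label{sec:stars}

\begin{lemma}\label{lem:irr}
Let $H$ be a power series that converges for $|t|<1$ and such that $H-P$ has nonnegative coefficients. Then $H$ is not rational.
\end{lemma}

\begin{proof}
If $H$ were rational, $(1-t)^mH(t)$ would be bounded as $t\to1^-$ for some $m$. But $1-t^d\le d(1-t)$ on $(0,1)$, so
\[
H(t)\ge P(t)\ge\prod_{d=1}^{m+1}\frac1{1-t^d}\ge\frac1{(m+1)!\,(1-t)^{m+1}}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:stars}]
Contracting an edge of $S_m$ gives $S_{m-1}$, so $U_*$ is open. Every edge of a star ends in a leaf, so all stars are reduced. Suppose the center of $S_m$ is stable, that is, $m+n\ge3$. A stratum $s$ of positive codimension gives a graph $\Gamma(S_m,s)$ with a stable edge, which is not a star, so $W_{S_m}=M_{0,m+n}$ has Chow ring $\mathbb Q$. The group $\operatorname{Aut}S_m=\mathfrak S_m$ permutes $x_1,\dots,x_m$, the invariants are freely generated by the elementary symmetric polynomials, and the contribution of $S_m$ to Theorem~\ref{thm:formula} is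
\[
\pi_m=\frac{t^m}{(1-t)(1-t^2)\cdots(1-t^m)}.
\]
This series counts partitions with largest part exactly $m$, which gives Euler's identity $\sum_{m\ge0}\pi_m=P$. This settles $n\ge3$. For $n\le2$ the terms $\pi_m$ with $m+n\le2$ must be replaced by the true contributions.

For $n=2$, the star $S_0$ is a bivalent vertex and contributes $\frac1{1-t}$ in place of $\pi_0=1$. The correction is $\frac t{1-t}$.

For $n=1$, the star $S_0$ is a leaf, and $S_1$ has a bivalent vertex, a leaf and no automorphism. They contribute $\frac1{1-t}+\frac{t}{(1-t)^2}$ in place of $\pi_0+\pi_1=\frac1{1-t}$.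

For $n=0$, we have $S_0=\bullet$, and $S_1$ consists of two leaves that can be exchanged. Together they contribute
\[
\frac1{1-t^2}+\frac{t}{(1-t)(1-t^2)}=\frac1{(1-t)(1-t^2)},
\]
which equals $\pi_0+\pi_1+\pi_2$ by Example~\ref{ex:smallstars}. The correction is therefore the full contribution of $S_2$. Here $R_{S_2}=\mathbb Q[x_1,x_2,y]$ with the involution $x_1\leftrightarrow x_2$, $y\mapsto-y$, and \eqref{eq:molien} and \eqref{eq:traceR} give
\[
\frac{t^2}2\Bigl(\frac1{(1-t)^3}+\frac1{(1-t^2)(1+t)}\Bigr)=\frac{t^2}2\cdot\frac{(1+t)^2+(1-t)^2}{(1-t)^3(1+t)^2}=\frac{t^2(1+t^2)}{(1-t)(1-t^2)^2}.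
\]

The product $P$ converges for $|t|<1$, and so do the corrections, which have nonnegative coefficients. Lemma~\ref{lem:irr} shows that $H_{U_*}$ is not rational.
\end{proof}

\section{Boundedly many leaves}\label{sec:leaves}

If the number of leaves is bounded, a graph can grow only by lengthening chains of bivalent vertices, and a single chain gives a geometric series as in Example~\ref{ex:chains}. Two difficulties remain. The set of admissible chain lengths, and the open set $W_G$ attached to them, depend on $U$, which is arbitrary; and the automorphism group depends on which lengths coincide. The first is handled by Dickson's lemma and the second by summing over fixed points.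

A \emph{down-set} is a subset $D\subset\mathbb N^r$ such that $m\le m'\in D$ (coordinatewise) implies $m\in D$. A \emph{box} is a product $\prod_iI_i$ with each $I_i$ equal to $\mathbb N$ or to an interval $[0,a]$.

\begin{lemma}\label{lem:boxes}
The indicator function of a finite Boolean combination of down-sets in $\mathbb N^r$ is an integral linear combination of indicator functions of boxes.
\end{lemma}

\begin{proof}
An intersection of boxes is a box and $\mathbb N^r$ is a box, so the $\mathbb Z$-span $\mathcal B$ of the indicators of boxes is a ring with $1$. The sets whose indicator lies in $\mathcal B$ are therefore closed under intersection and complement, and it suffices to treat a down-set $D$. By Dickson's lemma, every subset of $\mathbb N^r$ has finitely many minimal elements. If $a^{(1)},\dots,a^{(p)}$ are those of the complement of $D$, then $D=\bigcap_j\bigcup_i\{m:m_i<a_i^{(j)}\}$, and each set $\{m_i<a_i^{(j)}\}$ is a box or empty.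
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:leaves}]
If $U$ is of finite type, the sum in Theorem~\ref{thm:formula} is finite, and by \eqref{eq:molien} and \eqref{eq:traceR} each term is a polynomial divided by factors $1\pm t^c$. So all poles are roots of unity. Now let $\nu_1\le L$ on $U$. Call a rational function \emph{admissible} if its poles are zeros of polynomials $1-t^i$, $1-2t^i$; admissible functions form a ring.

\emph{Skeleta.} In a tree, $\sum_v(n(v)-2)=2e+n-2(e+1)=n-2$, so for $\Gamma\ne\bullet$
\begin{equation}\label{eq:valence}
\sum_{v\text{ stable}}(n(v)-2)=n-2+\nu_1(\Gamma).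
\end{equation}
The graph $\bullet$ contributes $1/(1-t^2)$. Graphs with only bivalent vertices exist only for $n=2$, by \eqref{eq:valence}, and are the chains $C_r$. Those in $U$ are $C_1,\dots,C_{r_0}$ or all of them, since $U$ is closed under contraction, and their total contribution is admissible by Example~\ref{ex:chains}. Every other graph has a vertex that is not bivalent. Erasing its bivalent vertices yields a graph $\Theta$, the \emph{skeleton}, with only leaves and stable vertices. It has at most $L$ leaves and, by \eqref{eq:valence}, at most $n-2+L$ stable vertices, so only finitely many skeleta occur. This is where the hypothesis is used.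

Fix $\Theta$, let $J$ be the set of its edges and legs, and let $A=\operatorname{Aut}\Theta$. For $m\in\mathbb N^J$, let $\Theta_m$ be obtained by inserting $m_j$ bivalent vertices on each $j\in J$. It has $e(\Theta)+\sum_jm_j$ edges, and it is reduced if and only if $m$ lies in the set $\mathcal M$ defined by $m_e\ge1$ for all stable edges $e$ of $\Theta$. An isomorphism $\Theta_m\to\Theta_{m'}$ is the same as an element of $A$ taking $m$ to $m'$. By Theorem~\ref{thm:formula}, \eqref{eq:molien} and \eqref{eq:orbit}, the reduced graphs with skeleton $\Theta$ contribute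
\begin{equation}\label{eq:theta}
\frac1{|A|}\sum_{g\in A}\ \sum_{m\in\mathcal M,\ gm=m}t^{e(\Theta_m)}\operatorname{Tr}_t\bigl(g|\mathrm{CH}^*(W_{\Theta_m})\bigr)\operatorname{Tr}_t(g|R_{\Theta_m}),
\end{equation}
where $W_{\Theta_m}=\emptyset$ if $\Theta_m\notin U$.

\emph{The sets $W_{\Theta_m}$.} All $W_{\Theta_m}$ lie in the same variety $\overline M=\prod_{v\text{ stable in }\Theta}\overline M_{0,H(v)}$, on which $A$ acts independently of $m$ and which has finitely many strata. For a stratum $s$ of $\overline M$, let $D_s$ be the set of $m\in\mathbb N^J$ such that the graph obtained by inserting $s$ into $\Theta_m$ lies in $U$. An inserted bivalent vertex is removed by contracting an edge at it, so $D_s$ is a down-set; this is where openness of $U$ is used. For a set $\Sigma$ of strata with union $W$, the set of $m\in\mathcal M$ with $W_{\Theta_m}=W$ is $\mathcal M\cap\bigcap_{s\in\Sigma}D_s\setminus\bigcup_{s\notin\Sigma}D_s$, a Boolean combination of down-sets. Fix $g$ and $\Sigma$, and consider the part of \eqref{eq:theta} with $W_{\Theta_m}=W$. In it the trace on $\mathrm{CH}^*(W)$ is a fixed polynomial. The vectors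 $m$ fixed by $g$ form $\mathbb N^{\mathcal O}$, where $\mathcal O$ is the set of $\langle g\rangle$-orbits on $J$, and a down-set of $\mathbb N^J$ meets $\mathbb N^{\mathcal O}$ in a down-set. By Lemma~\ref{lem:boxes} it suffices to show that $\sum_mt^{e(\Theta_m)}\operatorname{Tr}_t(g|R_{\Theta_m})$ is admissible when $m$ runs over a box $\prod_{o}I_o\subset\mathbb N^{\mathcal O}$.

\emph{The sum over a box.} By \eqref{eq:traceR} the summand is $t^{e(\Theta)}$, times fixed factors $1/(1-t^c)$ from the leaves, times $\prod_of_o(m_o)$, where $f_o(m_o)$ collects the $cm_o$ vertices and edges inserted along an orbit $o$ of length $c$. If $g^c$ does not reverse the elements of $o$ (always the case for a leg), each of the $m_o$ positions gives an orbit of $c$ vertices whose half-edges are fixed by $g^c$. If $g^c$ reverses them, the positions $i\neq m_o+1-i$ combine to an orbit of length $2c$ on which $g^{2c}$ fixes the half-edges, and for odd $m_o$ the middle position gives an orbit of length $c$ with sign $-1$. So, in the two cases,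
\[
f_o(m)=\Bigl(\frac{t^c}{1-t^c}\Bigr)^{m},\qquad f_o(m)=\Bigl(\frac{t^{2c}}{1-t^{2c}}\Bigr)^{\lfloor m/2\rfloor}\Bigl(\frac{t^c}{1+t^c}\Bigr)^{m-2\lfloor m/2\rfloor}.
\]
The sum over the box factors as $\prod_o\sum_{m\in I_o}f_o(m)$. Finite sums are admissible since $1+t^c$ divides $1-t^{2c}$, and the geometric series gives
\[
\sum_{m\in\mathbb N}f_o(m)=\frac{1-t^c}{1-2t^c},\qquad \sum_{m\in\mathbb N}f_o(m)=\Bigl(1+\frac{t^c}{1+t^c}\Bigr)\frac{1-t^{2c}}{1-2t^{2c}}
\]
in the two cases. As there are finitely many $\Theta$, $g$ and $\Sigma$, the series $H_U$ is admissible.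
\end{proof}

\section{Bounded diameter}\label{sec:diameter}

If $U\supseteq U_*$, then $H_U$ dominates $P$. To apply Lemma~\ref{lem:irr} we must also know that $H_U$ converges in the unit disk, and for this we need an upper bound. A \emph{weighted graph} is a graph $\Gamma$ with weights $a_v\in\mathbb N$ on its vertices; its \emph{size} is $\sum_v(1+a_v)=e(\Gamma)+1+\sum_va_v$.

\begin{lemma}\label{lem:upper}
For every open union of strata $U$, $\dim\mathrm{CH}^d(U)$ is at most the number of isomorphism classes of weighted graphs $(\Gamma,a)$ of size $d+1$ with $\Gamma\in U$.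
\end{lemma}

\begin{proof}
The complement of $U^{\le e-1}$ in $U^{\le e}$ is the disjoint union of the strata with $e$ edges, so (C1) gives $\dim\mathrm{CH}^d(U)\le\sum_{\Gamma\in U}\dim\mathrm{CH}^{d-e(\Gamma)}(\mathfrak M^\Gamma)$. Normalizing at all nodes, as in the proof of Theorem~\ref{thm:formula}, presents $\mathfrak M^\Gamma$ as the quotient by $\operatorname{Aut}\Gamma$ of the product of the stacks of Section~\ref{sec:smooth}, so $\mathrm{CH}^*(\mathfrak M^\Gamma)=R_\Gamma^{\operatorname{Aut}\Gamma}$. For $\Gamma\ne\bullet$ the group permutes the monomials $\prod x_v^{a_v}$ up to sign. An invariant supported on one orbit of monomials is determined by one coefficient, so the dimension in degree $i$ is at most the number of orbits of weightings with $\sum a_v=i$. For $\Gamma=\bullet$ the dimension is at most $1$ in each degree.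
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:diameter}]
Since $\nu_1(S_m)\ge m$, the function $\nu_1$ is unbounded on any $U\supseteq U_*$. Conversely, let $\Gamma\in U$ with $\nu_1(\Gamma)\ge3$. Then each leaf has one edge, no leg, and a neighbor that is not a leaf. The vertices that are not leaves span a subtree that carries all legs, and contracting it gives $S_{\nu_1(\Gamma)}\in U$, hence $S_m\in U$ for all $m\le\nu_1(\Gamma)$. This proves the first claim.

Let now all diameters be at most $h$. We show that $U\not\supseteq U_*$ implies finite type and that $U\supseteq U_*$ implies irrationality; as finite type implies rationality by Theorem~\ref{thm:leaves}, the three conditions are then equivalent.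

If $U\not\supseteq U_*$, then $\nu_1\le L$ on $U$ for some $L$. A vertex with exactly one edge is a leaf or carries a leg, so there are at most $L+n$ of them. Every vertex lies on a path from a chosen root to such a vertex (or is the root), so a graph in $U$ has at most $(L+n)h+1$ vertices. Hence $U$ has finitely many strata.

Next we show that $H_U$ converges for $|t|<1$. Let $r_{j,i}$ be the number of rooted weighted trees without legs, of height at most $j$ and size $i$, and let $\mathcal T_j=\sum_ir_{j,i}t^i$. A weighted graph of size $d+1$ in $U$ arises from such a tree with $j=h$ by placing $n$ legs on at most $d+1$ vertices, so Lemma~\ref{lem:upper} gives $\dim\mathrm{CH}^d(U)\le(d+1)^nr_{h,d+1}$. A tree of height at most $j$ is a weighted root with a multiset of trees of height at most $j-1$, so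
\[
\mathcal T_0=\frac t{1-t},\qquad \mathcal T_j=\frac t{1-t}\prod_{i\ge1}(1-t^i)^{-r_{j-1,i}} .
\]
If $\mathcal T_{j-1}$ converges on $(0,1)$, then the logarithm of the product is at most $\sum_ir_{j-1,i}\,t^i/(1-t^i)\le\mathcal T_{j-1}(t)/(1-t)<\infty$. By induction $\mathcal T_h$ converges on $(0,1)$, and so does $H_U$.

If $U\supseteq U_*$, the restrictions $\mathrm{CH}^d(U)\to\mathrm{CH}^d(U_*)$ are surjective, so $H_U\ge H_{U_*}\ge P$ coefficientwise, and $H_U$ is not rational by Lemma~\ref{lem:irr}. It has infinitely many nonzero integer coefficients, so its radius of convergence is exactly $1$. The Carlson--P\'olya theorem \cite{Carlson} states that a power series with integer coefficients and radius of convergence $1$ is either rational or has the unit circle as natural boundary, meaning that it extends analytically across no point of the circle. This gives the last claim.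
\end{proof}

Example~\ref{ex:chains} shows that the bound on the diameter cannot be dropped: the locus of chains is not of finite type, yet its series is rational, with radius of convergence $\frac12$.

\section{Functional equations for the whole stack}\label{sec:functional}

For $U=\mathfrak M_{0,n}$ we have $W_G=\overline M_G$, and Theorem~\ref{thm:formula} involves the traces of permutations on the Chow rings of the $\overline M_{0,j}$. These Chow rings are not additive over strata (Example~\ref{ex:M04}), but point counts over finite fields are, and for $\overline M_{0,j}$ point counts compute the traces. This converts the sum over reduced graphs into a sum over all graphs of a product of local weights, to which the recursive structure of trees applies.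

\subsection{Vertex weights}
Let $N_1^+(a)=a+1$ and $N_k^+=N_k$ for $k\ge2$. For a permutation $\sigma$ of a finite set, with $c_k(\sigma)$ cycles of length $k$, put
\[
v(\sigma;t)=\frac1{1-t^2}\prod_{k\ge1}\ \prod_{i=0}^{c_k(\sigma)-1}k\,t^k\bigl(N_k^+(1/t)-i\bigr),
\]
a rational function that is regular at $t=0$. For a prime power $q$, let $\operatorname{Fr}_q$ be the $q$-Frobenius of a variety defined over $\mathbb F_q$, viewed as an endomorphism over $\overline{\mathbb F}_q$.

\begin{lemma}\label{lem:vertex}
Let $\sigma\in\mathfrak S_j$.
\begin{enumerate}
\item[(a)] $v=\frac1{1-t^2}$ for $j=0$; $v=\frac1{1-t}$ for $j=1$ and for the identity of $\mathfrak S_2$; $v=\frac1{1+t}$ for the transposition in $\mathfrak S_2$.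
\item[(b)] For $j\ge3$, $v(\sigma;q^{-1})=q^{3-j}\,\#\operatorname{Fix}\bigl(\sigma\operatorname{Fr}_q\,|\,M_{0,j}(\overline{\mathbb F}_q)\bigr)$.
\item[(c)] In variables $p_1,p_2,\dots$, write $p^\sigma=\prod_kp_k^{c_k(\sigma)}$, and let $\sigma^+\in\mathfrak S_{j+1}$ be $\sigma$ with one more fixed point. Then
\begin{align*}
Z:=\sum_{j\ge0}\frac1{j!}\sum_{\sigma\in\mathfrak S_j}v(\sigma;t)\,p^\sigma&=\frac{1+tp_1}{1-t^2}\prod_{k\ge1}(1+t^kp_k)^{N_k(1/t)},\\
Z^+:=\sum_{j\ge0}\frac1{j!}\sum_{\sigma\in\mathfrak S_j}v(\sigma^+;t)\,p^\sigma&=\frac{\partial Z}{\partial p_1}=\frac{1}{1-t}\prod_{k\ge1}(1+t^kp_k)^{N_k(1/t)}.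
\end{align*}
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $tN_1^+(1/t)=1+t$, $t(N_1^+(1/t)-1)=1$ and $2t^2N_2(1/t)=1-t$; divide by $1-t^2$.

(b) Let $\operatorname{Conf}_j$ be the variety of $j$ distinct ordered points of $\mathbb P^1$, so that $\operatorname{Conf}_j\to M_{0,j}$ is a $PGL_2$-torsor, and let $f=\sigma\operatorname{Fr}_q$. We have $f(by)=\operatorname{Fr}_q(b)f(y)$ for $b\in PGL_2(\overline{\mathbb F}_q)$. Let $y$ lie over a fixed point of $f$ in $M_{0,j}$, say $f(y)=ay$. Then $by$ is fixed if and only if $a=\operatorname{Fr}_q(b)^{-1}b$. Lang's theorem says that $b\mapsto\operatorname{Fr}_q(b)^{-1}b$ is surjective for a connected algebraic group over $\mathbb F_q$, and its fibers are cosets of $PGL_2(\mathbb F_q)$, which has $q^3-q$ elements. So the number of fixed points on $M_{0,j}$ is that on $\operatorname{Conf}_j$ divided by $q^3-q$. In a fixed configuration the points indexed by a $k$-cycle of $\sigma$ are distinct and cyclically permuted by Frobenius. So a fixed configuration amounts to a choice, for each $k$-cycle, of a point of exact degree $k$ over $\mathbb F_q$, with different cycles using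 different Frobenius orbits. By M\"obius inversion of $\#\mathbb P^1(\mathbb F_{q^d})=q^d+1$, there are $N_k^+(q)$ orbits of length $k$. The count is $\prod_k\prod_{i<c_k}k(N_k^+(q)-i)$, and $q^{3-j}/(q^3-q)=(1-q^{-2})^{-1}\prod_kq^{-kc_k}$.

(c) There are $j!/\prod_kk^{c_k}c_k!$ permutations of cycle type $(c_k)$, so $Z=\frac1{1-t^2}\prod_k\sum_c\binom{N_k^+(1/t)}{c}(t^kp_k)^c$, which is the first formula. Applying $\partial/\partial p_1$ to the terms with $\mathfrak S_{j+1}$ amounts to choosing a fixed point, in one of $j+1$ positions, which gives $Z^+$. Finally $\partial_{p_1}(1+tp_1)^{1+1/t}=(1+t)(1+tp_1)^{1/t}$.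
\end{proof}

\subsection{A sum over all graphs}
For $g\in\operatorname{Aut}\Gamma$ define the \emph{weight}
\[
w(\Gamma,g;t)=t^{e(\Gamma)}\prod_Ov\bigl(g^{|O|}|_{H(v)};\,t^{|O|}\bigr),
\]
the product over the $\langle g\rangle$-orbits $O$ of vertices, with $v$ any vertex in $O$.

\begin{proposition}\label{prop:allgraphs}
$\displaystyle H_{\mathfrak M_{0,n}}=\sum_\Gamma\frac1{|\operatorname{Aut}\Gamma|}\sum_{g\in\operatorname{Aut}\Gamma}w(\Gamma,g;t)$, the sum over all graphs with $n$ legs.
\end{proposition}

\begin{proof}
By Theorem~\ref{thm:formula} and \eqref{eq:molien}, a reduced graph $G$ contributes $\frac{t^{e(G)}}{|\operatorname{Aut}G|}\sum_g\operatorname{Tr}_t(g|\mathrm{CH}^*(\overline M_G))\operatorname{Tr}_t(g|R_G)$. By \eqref{eq:traceR} and Lemma~\ref{lem:vertex}(a), the second trace is the product of the factors $v$ over the orbits of unstable vertices, also for $G=\bullet$.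

For the first trace we use Keel's theorem \cite{Keel}: $\mathrm{CH}^*(\overline M_{0,j})$ has an $\mathfrak S_j$-equivariant presentation, with the boundary divisors as generators, that does not depend on the field; the Chow ring of a product of these spaces is the tensor product; and the cycle map to $\ell$-adic cohomology is an isomorphism. So we may compute over $\overline{\mathbb F}_q$ for any $q$. The boundary divisors are defined over $\mathbb F_q$, and $\operatorname{Fr}_q^*$ raises their local equations to the $q$-th power, so $\operatorname{Fr}_q^*=q^i$ on $\mathrm{CH}^i$. The map $g\operatorname{Fr}_q$ has zero differential, so its fixed points are transversal, and the Lefschetz trace formula gives $\#\operatorname{Fix}(g\operatorname{Fr}_q|\overline M_G)=\sum_iq^i\operatorname{Tr}(g|\mathrm{CH}^i)$. Let $\dim\overline M_G=N$. By Poincar\'e duality the trace of $g$ on $\mathrm{CH}^i$ is that of $g^{-1}$ on $\mathrm{CH}^{N-i}$, and $g$ and $g^{-1}$ have the same trace on a rational representation of a finite group. Frobenius preserves each stratum $s$, so only strata with $gs=s$ contain fixed points. Hence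
\[
\sum_iq^{-i}\operatorname{Tr}(g|\mathrm{CH}^i(\overline M_G))=q^{-N}\#\operatorname{Fix}(g\operatorname{Fr}_q|\overline M_G)=\sum_{s\,:\,gs=s}q^{-\operatorname{codim}s}\,q^{-\dim s}\#\operatorname{Fix}(g\operatorname{Fr}_q|s).
\]

The stabilizer of $s$ in $\operatorname{Aut}G$ is $\operatorname{Aut}\Gamma(G,s)$: an automorphism of $\Gamma(G,s)$ preserves the set of stable edges and so induces an element of the stabilizer, and each element of the stabilizer lifts, uniquely because a tree with stable vertices has no automorphism fixing all legs. In the same way, the $\operatorname{Aut}G$-orbits of strata are the isomorphism classes of graphs $\Gamma$ with $G(\Gamma)\cong G$. The stratum $s$ is the product of the $M_{0,H(v)}$ over the stable vertices of $\Gamma(G,s)$. On the factors indexed by an orbit of length $c$, a fixed point of $g\operatorname{Fr}_q$ is determined by its component at one vertex $v$, which can be any fixed point of $(g\operatorname{Fr}_q)^c=g^c\operatorname{Fr}_{q^c}$. By Lemma~\ref{lem:vertex}(b) for $q^c$, the number $q^{-\dim s}\#\operatorname{Fix}(g\operatorname{Fr}_q|s)$ is the product of the $v(g^c|_{H(v)};t^c)$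 over the orbits of stable vertices, at $t=1/q$. An identity of rational functions that holds at all $t=1/q$ holds identically, so the contribution of $G$ is $\frac1{|\operatorname{Aut}G|}\sum_g\sum_{gs=s}w(\Gamma(G,s),g;t)$. Now apply \eqref{eq:orbit} to the action of $\operatorname{Aut}G$ on the strata and sum over $G$.
\end{proof}

\subsection{Cutting a tree into branches}
We write out the P\'olya--Joyal substitution rule in the form needed here. A \emph{branch} with label set $I'$ is either a \emph{planted tree}, that is, a graph $A$ with legs $I'\sqcup\{*\}$, or, if $|I'|=1$, a \emph{bare leg}. For a planted tree put $w^+(A,g;t)=t\,w(A,g;t)$; the extra factor accounts for the edge that the root leg $*$ becomes when $A$ is attached. A bare leg has no automorphisms and $w^+=1$. Fix one representative in each isomorphism class of branches. By Proposition~\ref{prop:allgraphs},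
\begin{equation}\label{eq:branch}
y_{|I'|}(t):=\sum_{A\text{ with labels }I'}\frac1{|\operatorname{Aut}A|}\sum_gw^+(A,g;t)\quad\text{satisfies}\quad\sum_{i\ge0}y_i\frac{x^i}{i!}=x+B,\quad y_0=\beta .
\end{equation}

Let $X_{j,n}$ be the set of tuples $\mathbf A=(A_1,\dots,A_j)$ of representatives whose label sets partition $\{1,\dots,n\}$; empty label sets are allowed. The group $\mathfrak S_j$ permutes the entries. For $\sigma$ fixing $\mathbf A$ and $g_h\in\operatorname{Aut}A_h$, let $g=(\sigma;g_1,\dots,g_j)$ be the automorphism of $\bigsqcup_hA_h$ that maps the $h$-th entry to the $\sigma(h)$-th entry by $g_h$. Let $w^+(\mathbf A,g;t)$ be the product of the factors $v$ over the $\langle g\rangle$-orbits of vertices, times $t^{e(A_h)+1}$ for each planted $A_h$, and put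
\[
\omega(\mathbf A,\sigma)=\prod_h|\operatorname{Aut}A_h|^{-1}\sum_{g_1,\dots,g_j}w^+(\mathbf A,(\sigma;g_1,\dots,g_j);t).
\]

\begin{lemma}\label{lem:polya}
For $\sigma\in\mathfrak S_j$,
$\displaystyle\sum_{n\ge0}\frac{x^n}{n!}\sum_{\mathbf A\in X_{j,n},\ \sigma\mathbf A=\mathbf A}\omega(\mathbf A,\sigma)=(x+B)^{c_1(\sigma)}\prod_{k\ge2}\beta(t^k)^{c_k(\sigma)}$.
\end{lemma}

\begin{proof}
The function $\omega$ is a product over the cycles of $\sigma$. Along a $k$-cycle all entries equal one branch $A$, and $g^k$ acts on the first of them by the product $\bar g\in\operatorname{Aut}A$ of the $k$ elements $g_h$. A $\langle\bar g\rangle$-orbit of $c$ vertices of $A$ corresponds to a $\langle g\rangle$-orbit of $kc$ vertices, with $g^{kc}=\bar g^c$ on half-edges, and the edges are counted $k$ times. So the cycle has weight $w^+(A,\bar g;t^k)$. Each $\bar g$ arises from $|\operatorname{Aut}A|^{k-1}$ tuples, so the cycle contributes $|\operatorname{Aut}A|^{-1}\sum_{\bar g}w^+(A,\bar g;t^k)$. For $k\ge2$ the label sets along the cycle are equal and disjoint, hence empty, and the sum over $A$ is $\beta(t^k)$. The labels are thus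 distributed among the $c_1(\sigma)$ fixed entries, and by \eqref{eq:branch} the product of exponential generating functions gives $(x+B)^{c_1(\sigma)}$.
\end{proof}

\begin{proof}[Proof of \eqref{eq:B}]
A graph $\Gamma$ with legs $*,1,\dots,n$ has a vertex $v_0$ carrying $*$. If $n(v_0)=j+1$, cutting at $v_0$ yields $j$ branches. The isomorphism classes of such $\Gamma$ are the $\mathfrak S_j$-orbits on $X_{j,n}$, the automorphisms of $\Gamma$ are the $(\sigma;g_1,\dots,g_j)$ with $\sigma\mathbf A=\mathbf A$, and $w(\Gamma,g;t)=v(\sigma^+;t)\,w^+(\mathbf A,g;t)$. By Proposition~\ref{prop:allgraphs} and \eqref{eq:orbit},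
\[
H_{\mathfrak M_{0,n+1}}=\sum_{j\ge0}\frac1{j!}\sum_{\sigma\in\mathfrak S_j}v(\sigma^+;t)\sum_{\mathbf A\in X_{j,n},\ \sigma\mathbf A=\mathbf A}\omega(\mathbf A,\sigma).
\]
Lemma~\ref{lem:polya} gives $B=tZ^+$ evaluated at $p_1=x+B$ and $p_k=\beta(t^k)$ for $k\ge2$. By Lemma~\ref{lem:vertex}(c) and $N_1(a)=a$, this is \eqref{eq:B}.
\end{proof}

\begin{proof}[Proof of \eqref{eq:H0}]
For $n=0$ no vertex is distinguished, and an automorphism may even fix no vertex. We insert a count that equals $1$. For $g$ acting on a tree $\Gamma$, let $V^g$ be the set of fixed vertices, $E^g_+$ the set of edges fixed with both ends and $E^g_-$ the set of reversed edges. The sequence of oriented chains $0\to C_1\to C_0\to\mathbb Q\to0$ is exact, and taking traces gives $1=|V^g|-|E^g_+|+|E^g_-|$. Multiply $w(\Gamma,g;t)$ by this expression in Proposition~\ref{prop:allgraphs}. By \eqref{eq:orbit}, applied to $\operatorname{Aut}\Gamma$ acting on vertices or on edges, each of the three terms becomes a sum over graphs with a distinguished vertex or edge and automorphisms preserving it.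

For the vertex term, cut at the vertex as in the previous proof, now with factor $v(\sigma;t)$. The result is $Z$ at $p_k=\beta(t^k)$ for all $k\ge1$. By \eqref{eq:B} at $x=0$ the product $\prod_{k\ge1}(1+t^k\beta(t^k))^{N_k(1/t)}$ equals $(1-t)\beta/t$, so the term is $\frac{1+t\beta}{1-t^2}\cdot\frac{(1-t)\beta}t=\frac{\beta(1+t\beta)}{t(1+t)}$.

For the edge terms, cut the edge to get an $\mathfrak S_2$-orbit on $X_{2,0}$. The two root legs form one edge, which $w^+$ counts twice, so $w(\Gamma,g;t)=t^{-1}w^+(\mathbf A,g;t)$. The edge lies in $E^g_+$ if $\sigma$ is the identity and in $E^g_-$ if $\sigma$ is the transposition. By \eqref{eq:orbit} and Lemma~\ref{lem:polya} at $x=0$, the two terms are $\frac1{2t}\beta^2$ and $\frac1{2t}\beta(t^2)$.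
\end{proof}

\begin{example}
Taking logarithms in \eqref{eq:B} at $x=0$, the factors $k=1,2,3$ give
$\log\frac{(1-t)\beta}{t}=\beta-\frac12t\beta^2+\frac12(t^2-t^3)+\frac13t^3+O(t^4)$. Solving degree by degree yields $\beta=t+2t^2+5t^3+12t^4+\cdots$, and then \eqref{eq:H0} gives $H_{\mathfrak M_{0,0}}=1+t+3t^2+5t^3+\cdots$. As a check, the reduced graphs with $n=1$ and at most two edges contribute $\frac1{1-t}+\frac t{(1-t)^2}+\frac{t^2}{(1-t)^3}+\pi_2=1+2t+5t^2+\cdots$ in Theorem~\ref{thm:formula}.
\end{example}

\section{A branch point on the circle of convergence}\label{sec:singularity}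

It remains to prove that $H_{\mathfrak M_{0,n}}$ is not rational. Lemma~\ref{lem:irr} does not apply to $\beta$, whose radius of convergence $\rho$ turns out to be at most $\frac12$. Instead we read \eqref{eq:B} as an analytic equation for $B$ whose coefficients are defined beyond $\rho$, and show that its solution has a branch point of order two at $\rho$, which no rational function has.

\subsection{The analytic equation}
The series $\beta=tH_{\mathfrak M_{0,1}}$ has nonnegative coefficients.

\begin{lemma}\label{lem:rho}
$0<\rho\le\frac12$.
\end{lemma}

\begin{proof}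
By Lemma~\ref{lem:upper}, the coefficient of $t^i$ in $\beta$ is at most the number of weighted trees of size $i$ rooted at the vertex with the leg. A rooted tree with an ordering of the children of each vertex is determined by its contour walk of $2e<2i$ up or down steps, and the numbers $1+a_v$ form a composition of $i$, which also determines $e$. So the coefficient is at most $4^i2^i$, and $\rho>0$. The chains of $r$ vertices that start with the leg and end in a leaf are reduced and contribute $\sum_{r\ge1}t^{r-1}(1-t)^{-r}=1/(1-2t)$ to $H_{\mathfrak M_{0,1}}$. All terms in Theorem~\ref{thm:formula} have nonnegative coefficients, so $\rho\le\frac12$.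
\end{proof}

Let $\phi(t)=\frac t{1-t}\prod_{k\ge2}(1+t^k\beta(t^k))^{N_k(1/t)}$. It involves $\beta$ only at the arguments $t^k$ with $k\ge2$, which stay inside the disk of convergence a little beyond $|t|=\rho$.

\begin{lemma}\label{lem:phi}
The series $\phi$ extends to an analytic function on a neighborhood $\Omega$ of $[0,\rho]$ that is positive on $(0,\rho]$.
\end{lemma}

\begin{proof}
Choose $r$ with $\rho<r<\sqrt\rho<1$ and put $C=\beta(r^2)/r^2$. For $|t|<r$ and $k\ge2$ we have $|t^k|\le r^2<\rho$, hence $|t^k\beta(t^k)|\le C|t|^{2k}$; also $|N_k(1/t)|\le|t|^{-k}$, since $k$ has at most $k$ divisors. Choose $k_0$ with $Cr^{2k_0}<\frac12$. For real $t\in[0,\rho]$ we have $1+t^k\beta(t^k)\ge1$, so there is a neighborhood $\Omega\subset\{|t|<r\}$ of $[0,\rho]$ on which these functions have real part $>\frac12$ for the finitely many $k<k_0$. The terms $N_k(1/t)\log(1+t^k\beta(t^k))$ are then analytic on $\Omega$, vanish to order at least $k$ at $0$, are real on $[0,\rho]$, and are bounded by $2Cr^k$ for $k\ge k_0$. Their sum converges uniformly, and $\phi$ is $\frac t{1-t}$ times its exponential.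
\end{proof}

Put
\[
\Phi(t,u)=u-\phi(t)(1+tu)^{1/t},\qquad (1+tu)^{1/t}=\exp\Bigl(u\cdot\frac{\log(1+tu)}{tu}\Bigr).
\]
As $\log(1+z)/z$ is analytic on $\mathbb C\setminus(-\infty,-1]$, the function $\Phi$ is analytic where $t\in\Omega$ and $1+tu\notin(-\infty,0]$, including $t=0$. With $u(t,x)=x+B(t,x)$, equation \eqref{eq:B} reads
\begin{equation}\label{eq:Phi}
\Phi(t,u(t,x))=x\quad\text{in }\mathbb Q[[t,x]].
\end{equation}
Let $\Omega'\subset\Omega\cap\{|t|<\rho\}$ be a connected neighborhood of $[0,\rho)$ on which $1+t\beta(t)\notin(-\infty,0]$. The functions $\partial_u^j\Phi(t,\beta(t))$ are analytic on $\Omega'$, and $\Phi(t,\beta(t))=0$ there by \eqref{eq:Phi} at $x=0$.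

\subsection{The branch point}

\begin{lemma}\label{lem:branch}
The limit $\beta_\rho=\lim_{t\to\rho^-}\beta(t)$ is finite and positive. There are functions $\alpha(t,x)$ and $\Delta(t,x)$ analytic near $(\rho,0)$, with $\alpha(\rho,0)=\beta_\rho$ and $\Delta(\rho,0)=0$, such that near $(t,x,u)=(\rho,0,\beta_\rho)$
\begin{equation}\label{eq:weier}
\Phi(t,u)-x=\eta(t,x,u)\,\bigl[(u-\alpha(t,x))^2-\Delta(t,x)\bigr]
\end{equation}
with $\eta$ analytic and nowhere zero. Moreover $\Delta_x(\rho,0)\ne0$, and $\Delta(t,0)$ vanishes at $\rho$ to finite odd order.
\end{lemma}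

\begin{proof}
On $(0,\rho)$ we have $\beta=\phi\,(1+t\beta)^{1/t}\ge\phi\,(t\beta)^{1/t}$, so $\beta^{1/t-1}\le\phi^{-1}t^{-1/t}$. On $[\rho/2,\rho)$ the right side is bounded and the exponent $1/t-1$ is at least $1$, because $\rho\le\frac12$. So the increasing positive function $\beta$ is bounded, and $\Phi(\rho,\beta_\rho)=0$ by continuity. Pringsheim's theorem says that a power series with nonnegative coefficients and finite radius of convergence $\rho>0$ does not extend analytically to a neighborhood of $\rho$. If $\Phi_u(\rho,\beta_\rho)\neq0$, the implicit function theorem would give an analytic function near $\rho$ whose graph is the zero set of $\Phi$ near $(\rho,\beta_\rho)$, and it would extend $\beta$. So $\Phi_u(\rho,\beta_\rho)=0$. On the other hand $\Phi_{uu}=-\phi(t)(1-t)(1+tu)^{1/t-2}$ is nonzero at $(\rho,\beta_\rho)$. Thus $\Phi(\rho,u)$ vanishes to order exactly $2$ at $\beta_\rho$, and the Weierstrass preparation theorem writes $\Phi(t,u)-x$ as a unit times $(u-\beta_\rho)^2+a_1(u-\beta_\rho)+a_0$ with $a_0,a_1$ analytic in $(t,x)$ and zero at $(\rho,0)$. Completing the square gives \eqref{eq:weier}. Apply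 $\partial_x$ at $(\rho,0,\beta_\rho)$, where both the bracket and $u-\alpha$ vanish: this gives $-1=-\eta\Delta_x$, so $\Delta_x(\rho,0)\ne0$.

For real $t<\rho$ close to $\rho$, \eqref{eq:weier} gives $(\beta(t)-\alpha(t,0))^2=\Delta(t,0)$. If $\Delta(t,0)$ were identically zero, $\beta$ would extend by $\alpha(t,0)$. If it vanished to even order, then $\Delta(t,0)=\theta(t)^2$ with $\theta$ analytic at $\rho$ and nonzero just below $\rho$, and $\beta=\alpha(t,0)\pm\theta$ with a constant sign by continuity. Both contradict Pringsheim's theorem.
\end{proof}

Fix a small interval $I=(\rho-\epsilon,\rho)$ on which $\Delta(t,0)\neq0$, and put $\delta(t)=\beta(t)-\alpha(t,0)$ on $I$, so that $\delta^2=\Delta(t,0)$.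

\begin{corollary}\label{cor:odd}
Let $m$ be an odd integer and $\kappa$ analytic at $\rho$. If $\delta^m\kappa$ agrees on $I$, near $\rho$, with a function meromorphic at $\rho$, then $\kappa\equiv0$.
\end{corollary}

\begin{proof}
Otherwise $\Delta(t,0)^m\kappa^2$, which has odd order at $\rho$, would be the square of a meromorphic function, which has even order.
\end{proof}

\subsection{At least one marking}
Let $u_j(t)=\partial_x^ju(t,0)\in\mathbb Q[[t]]$. Then $u_0=tH_{\mathfrak M_{0,1}}$, $u_1=1+tH_{\mathfrak M_{0,2}}$ and $u_j=tH_{\mathfrak M_{0,j+1}}$ for $j\ge2$, so we must show that no $u_j$ is rational. The $u_j$ are given as series at $0$, while \eqref{eq:weier} lives at $\rho$; the link is that the derivatives of any solution of $\Phi=x$ are determined by its value.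

Differentiating $\Phi(t,u)=x$ in $x$ gives $\Phi_u\,\partial_xu=1$ and, for $j\ge2$, expresses $\Phi_u\,\partial^j_xu$ as a polynomial in the $\partial_u^i\Phi$ and the lower derivatives of $u$. By induction, for $j\ge1$, $\partial_x^ju=\mathcal P_j(1/\Phi_u,\partial_u^2\Phi,\dots,\partial_u^j\Phi)$ with a universal polynomial $\mathcal P_j$. Let $G_0=\beta$, and for $j\geq1$ let $G_j(t)$ be $\mathcal P_j$ evaluated at $(t,\beta(t))$. Since $\phi(0)=0$, we have $\Phi_u(0,0)=1$, so $G_j$ is meromorphic on $\Omega'$ and analytic at $0$, and by \eqref{eq:Phi} its Taylor series is $u_j$. If $u_j$ is rational, $G_j$ is that rational function on the connected set $\Omega'$.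

Now fix $t\in I$. For small $x$, let $\sqrt{\Delta(t,x)}$ be the branch equal to $\delta(t)$ at $x=0$. By \eqref{eq:weier}, $\tilde u(x)=\alpha(t,x)+\sqrt{\Delta(t,x)}$ solves $\Phi(t,\tilde u)=x$ with $\tilde u(0)=\beta(t)$, so $G_j(t)=\tilde u^{(j)}(0)$. Write $\partial_x^j\sqrt\Delta=\sqrt\Delta\,\Delta^{-j}Q_j$. Then $Q_0=1$ and $Q_{j+1}=(\frac12-j)\Delta_xQ_j+\Delta\,\partial_xQ_j$, so $Q_j$ is analytic near $(\rho,0)$ and
\[
Q_j(\rho,0)=\tfrac12\bigl(\tfrac12-1\bigr)\cdots\bigl(\tfrac12-j+1\bigr)\,\Delta_x(\rho,0)^j\ne0 .
\]
On $I$ we obtain $G_j(t)=\partial_x^j\alpha(t,0)+\delta(t)^{1-2j}Q_j(t,0)$. If $G_j$ were rational, Corollary~\ref{cor:odd} would force $Q_j(t,0)\equiv0$, a contradiction. Hence $H_{\mathfrak M_{0,n}}$ is not rational for $n\ge1$.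

\subsection{No markings}
Since $\frac1{1+t}-\frac1{2t}=-\frac{1-t}{2t(1+t)}$, formula \eqref{eq:H0} can be written as
\[
H_{\mathfrak M_{0,0}}=\frac{\beta(t^2)}{2t}+\frac{\beta}{t(1+t)}-\frac{(1-t)\beta^2}{2t(1+t)},
\]
an identity of analytic functions for $0<|t|<\rho$. The function $\beta(t^2)$ is analytic at $\rho$ because $\rho^2<\rho$. Insert $\beta=\alpha+\delta$ with $\alpha=\alpha(t,0)$ and use $\delta^2=\Delta(t,0)$. On $I$ this gives
\[
H_{\mathfrak M_{0,0}}=(\text{analytic at }\rho)+\delta\kappa,\qquad\kappa=\frac{1-(1-t)\alpha}{t(1+t)} .
\]
The previous argument does not apply directly, because $\kappa(\rho)=0$: the equations $\Phi=\Phi_u=0$ at $(\rho,\beta_\rho)$ give $\beta_\rho=\phi\,(1+\rho\beta_\rho)^{1/\rho}=1+\rho\beta_\rho$, that is, $(1-\rho)\beta_\rho=1$. We must show that $\kappa$ does not vanish identically.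

Suppose $H_{\mathfrak M_{0,0}}$ is rational. Then $\kappa\equiv0$ by Corollary~\ref{cor:odd}, that is, $\alpha=\frac1{1-t}$. For $t\in I$ close to $\rho$, the number $\delta=\beta-\frac1{1-t}$ is real, nonzero and small, and by \eqref{eq:weier} both $u_\pm=\alpha\pm\delta>0$ satisfy $\Phi(t,u_\pm)=0$, that is,
\[
\log u_\pm-\frac1t\log(1+tu_\pm)=\log\phi(t).
\]
With $z=(1-t)\delta$ we have $u_\pm=\frac{1\pm z}{1-t}$ and $1+tu_\pm=\frac{1\pm tz}{1-t}$. Subtracting the two equations gives
\[
0=\log\frac{1+z}{1-z}-\frac1t\log\frac{1+tz}{1-tz}=2\sum_{k\text{ odd}}\frac{z^k}k\,(1-t^{k-1}).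
\]
The term $k=1$ vanishes, and the terms $k\ge3$ are nonzero and all have the sign of $z$. This contradiction shows that $H_{\mathfrak M_{0,0}}$ is not rational and completes the proof of Theorem~\ref{thm:whole}.

\begin{thebibliography}{9}
\bibitem{BS} Younghan Bae and Johannes Schmitt, \emph{Chow rings of stacks of prestable curves II}, arXiv:2107.09192 (2021).
\bibitem{Carlson} Carlson, 1921.
\bibitem{Keel} Keel, Trans. Amer. Math. Soc., 1992.
\end{thebibliography}
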